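\title{Diffeomorphisms of positive entropy whose orbits all have a limit distribution}

\begin{abstract}
Carath\'eodory's construction, applied to the upper frequency with which the forward orbit of a point $x$ visits open sets, gives a Borel measure $\eta_x$ that may be infinite. We consider the conjecture that a $C^{1+\alpha}$ diffeomorphism of a compact manifold with $\eta_x$ finite for all $x$ has zero topological entropy. The conjecture holds in dimensions $1$ and $2$ and fails in every dimension $\ge3$: each compact boundaryless manifold of dimension $\ge 3$ carries $C^\infty$ diffeomorphisms, isotopic to the identity and of any prescribed positive entropy, for which every $\eta_x$ is one of finitely many ergodic probability measures. The examples place a uniquely ergodic subset of a horseshoe in a level set of a function that increases strictly along all orbits outside this subset and finitely many fixed points.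
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,d)$ be a compact metric space and $f:X\to X$ a map. For $x\in X$ and $U\subset X$, the \emph{upper frequency} of visits of the forward orbit of $x$ to $U$ is
\[
\tau_x(U)=\limsup_{n\to\infty}\frac1n\,\#\{0\le j<n:\ f^j(x)\in U\}.
\]
The set function $\tau_x$ is monotone and finitely subadditive, with $\tau_x(\emptyset)=0$ and $\tau_x(X)=1$. It need not be additive: an orbit that alternates between two disjoint sets, staying each time much longer than its whole past, gives upper frequency $1$ to both. Carath\'eodory's construction turns $\tau_x$ into a measure. For $A\subset X$ put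
\[
\eta_x(A)=\lim_{\delta\to0^+}\ \inf\Big\{\sum_{i\ge1}\tau_x(U_i):\ A\subset\bigcup_{i\ge1}U_i,\ \ U_i\text{ open},\ \ \operatorname{diam}U_i<\delta\Big\}.
\]
The limit exists in $[0,\infty]$ because the infimum does not decrease as $\delta\downarrow0$. The result is an outer measure, and it is additive on sets $A,B$ at positive distance, since for small $\delta$ no set of the cover meets both. Such a \emph{metric} outer measure restricts to a measure on the Borel sets, again denoted by $\eta_x$. It depends only on the topology of $X$, because two compatible metrics on a compact space are uniformly equivalent.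

To see what $\eta_x$ measures, consider the \emph{empirical measures}
\[
\mathcal E_n(x)=\frac1n\sum_{j=0}^{n-1}\delta_{f^j(x)},\qquad\text{so that}\qquad \tau_x(U)=\limsup_{n\to\infty}\mathcal E_n(x)(U).
\]
For continuous $f$, if $\mathcal E_n(x)$ converges weak-$*$ to $\nu$, then $\eta_x=\nu$ (Lemma~\ref{lem:eta}); for a periodic point, $\eta_x$ is thus the uniform probability on the orbit. If $\mathcal E_n(x)$ does not converge, $\eta_x$ dominates each of its limit points, so $q$ limit points carried by disjoint Borel sets force total mass at least $q$. An orbit of the shift that alternates between the two fixed points has mass exactly $2$ (Example~\ref{ex:two}), and one that visits infinitely many periodic orbits in this manner has infinite mass. Since the shift is the model of a system with positive topological entropy $h_{\mathrm{top}}$, one is led to guess that entropy always produces a point of infinite mass. This is the following conjecture, posed by Araujo and Pinheiro \cite{AP}. All manifolds below are smooth, compact, boundaryless, of positive dimension, and carry a metric compatible with their topology.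

\begin{quote}
\textbf{Conjecture.} \emph{Let $f$ be a $C^{1+\alpha}$ diffeomorphism, for some $\alpha>0$, of a compact manifold $X$. If $\eta_x(X)<\infty$ for all $x\in X$, then $h_{\mathrm{top}}(f)=0$.}
\end{quote}

The conjecture is false in every dimension $\ge3$ and true in dimensions $1$ and $2$, so that $3$ is the exact threshold.

\begin{theorem}\label{thm:A}
Let $X$ be a compact boundaryless manifold of dimension $\ge3$. There is a $C^\infty$ diffeomorphism $F:X\to X$, isotopic to the identity, such that
\begin{enumerate}
\item[(1)] $h_{\mathrm{top}}(F)>0$;
\item[(2)] $F$ has finitely many ergodic measures $\delta_{p_1},\dots,\delta_{p_r},\mu$, with $p_i$ fixed points, and for every $x\in X$ the measures $\mathcal E_n(x)$ converge to one of them, called $\mu_x$;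
\item[(3)] $\eta_x=\mu_x$ on Borel sets for every $x\in X$; in particular $\eta_x(X)=1<\infty$ for all $x$.
\end{enumerate}
Moreover, for any prescribed $h\in(0,\infty)$ one can obtain $h_{\mathrm{top}}(F)=h$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] Let $f$ be a continuous map of a compact metric space $X$. Suppose that for some $m\ge1$ there is a compact set $\Lambda$ with $f^m(\Lambda)=\Lambda$ and $f^m|_\Lambda$ topologically conjugate to the full two-sided $2$-shift. Then there is $x\in\Lambda$ with $\eta_x(X)=\infty$.
\item[(ii)] If a $C^{1+\alpha}$ diffeomorphism of a compact manifold $X$ of any dimension has an ergodic hyperbolic measure (no zero Lyapunov exponent) of positive entropy, then $\eta_x(X)=\infty$ for some $x$.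
\item[(iii)] The conjecture is true when $\dim X\le2$.
\end{enumerate}
\end{theorem}

The two theorems fit together as follows. On a surface, positive entropy forces a copy of the full shift, and with it a point of infinite mass. Entropy, however, does not need the full shift: a small closed invariant subset $K$ of it, carrying a single invariant probability, can already have positive entropy. On a surface $K$ cannot be kept without a full shift. With one more dimension it can: we let all points outside $K$ drift in the extra direction, so that the rest of the shift is no longer recurrent.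

Section~\ref{sec:eta} relates $\eta_x$ to empirical measures, and Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Section~\ref{sec:drift} shows the drift in a symbolic model and isolates the mechanism. Sections~\ref{sec:subshift} and~\ref{sec:horseshoe} build the set $K$ and a horseshoe that contains it, and Section~\ref{sec:A} assembles the diffeomorphism. Items (1)--(3) of Theorem~\ref{thm:A} are proved from textbook facts alone and do not depend on Theorem~\ref{thm:B}; only the last sentence of Theorem~\ref{thm:A} uses a theorem of Grillenberger \cite{Gri}.

\section{Empirical measures and the measure $\eta_x$}\label{sec:eta}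

\subsection*{Standard facts}
Let $f$ be a continuous map of a compact metric space $X$.

\emph{Measures.} The Borel probabilities on $X$ form a compact metrizable space in the weak-$*$ topology, where $\nu_n\to\nu$ means $\int\varphi\,d\nu_n\to\int\varphi\,d\nu$ for all continuous $\varphi$. If $\nu_n\to\nu$, then
\begin{equation}\label{eq:port}
\liminf_n\nu_n(U)\ge\nu(U)\quad(U\text{ open}),\qquad \limsup_n\nu_n(C)\le\nu(C)\quad(C\text{ closed}).
\end{equation}
Let $V(x)$ be the set of limit points of the sequence $(\mathcal E_n(x))_n$. By compactness $V(x)\neq\emptyset$, and $\mathcal E_n(x)\to\nu$ if $V(x)=\{\nu\}$. Elements of $V(x)$ are $f$-invariant, because $f_*\mathcal E_n(x)-\mathcal E_n(x)=\frac1n(\delta_{f^n(x)}-\delta_x)$. An invariant probability is \emph{ergodic} if every Borel set $A$ with $f^{-1}(A)=A$ has measure $0$ or $1$, and $f$ is \emph{uniquely ergodic} if it has exactly one invariant probability.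

\emph{Entropy.} A set $S\subset X$ is $(n,\varepsilon)$-\emph{spanning} if every $y\in X$ has some $y'\in S$ with $d(f^j(y),f^j(y'))<\varepsilon$ for $0\le j<n$. With $r(n,\varepsilon)$ the least cardinality of such a set, $h_{\mathrm{top}}(f)=\lim_{\varepsilon\to0}\limsup_n\frac1n\log r(n,\varepsilon)$. It is invariant under topological conjugacy and vanishes on a finite space. The \emph{variational principle} states that $h_{\mathrm{top}}(f)$ is the supremum of the measure-theoretic entropies $h_\nu(f)$ over all invariant probabilities $\nu$, and also over the ergodic ones only.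

\emph{Shifts.} The full two-sided $N$-shift is the map $\sigma$, $(\sigma\xi)_i=\xi_{i+1}$, on the space $\Sigma_N$ of bi-infinite sequences over an alphabet of $N$ letters, with the metric $d(\xi,\zeta)=2^{-\min\{|i|:\,\xi_i\ne\zeta_i\}}$. A \emph{subshift} is a nonempty closed set $\mathcal K\subset\Sigma_N$ with $\sigma(\mathcal K)=\mathcal K$. If $p(n)$ is the number of words of length $n$ that occur in elements of $\mathcal K$, then $h_{\mathrm{top}}(\sigma|_{\mathcal K})=\lim_n\frac1n\log p(n)$. We write $|u|$ for the length of a word $u$ and $\xi_{[a,b)}$ for the word $\xi_a\cdots\xi_{b-1}$. Reading a sequence in blocks of length $m$, that is, $\xi\mapsto(\xi_{[mi,mi+m)})_{i\in\mathbb Z}$, conjugates $\sigma^m$ on $\Sigma_2$ to the full $2^m$-shift.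

\subsection*{Comparison of $\eta_x$ with limits of empirical measures}

\begin{lemma}\label{lem:eta}
Let $f$ be a continuous map of a compact metric space $X$, and let $x\in X$.
\begin{enumerate}
\item[(a)] If $\nu\in V(x)$, then $\eta_x(A)\ge\nu(A)$ for every Borel set $A$.
\item[(b)] If $\mathcal E_n(x)\to\nu$, then $\eta_x=\nu$ on Borel sets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal E_{n_l}(x)\to\nu$. For $U$ open, \eqref{eq:port} gives $\tau_x(U)\ge\liminf_l\mathcal E_{n_l}(x)(U)\ge\nu(U)$. So every countable open cover $\{U_i\}$ of $A$ satisfies $\sum_i\tau_x(U_i)\ge\sum_i\nu(U_i)\ge\nu(A)$.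

(b) It suffices to prove $\eta_x(X)\le1$. Indeed, for a Borel set $A$ part (a) gives $\eta_x(A)\ge\nu(A)$ and $\eta_x(A^c)\ge\nu(A^c)$, while $\eta_x(A)+\eta_x(A^c)=\eta_x(X)\le1=\nu(A)+\nu(A^c)$; hence both inequalities are equalities.

By \eqref{eq:port}, $\tau_x(U)\le\limsup_n\mathcal E_n(x)(\overline U)\le\nu(\overline U)$. So we need fine open covers whose closures overlap in little $\nu$-measure, and we obtain them by thickening a partition with $\nu$-null boundaries. Let $\delta,\varepsilon>0$. For fixed $y$ the spheres $\{z:d(y,z)=\rho\}$, $\rho>0$, are disjoint, so only countably many have positive $\nu$-measure; choose $\rho_y<\delta/4$ with a null sphere. The boundary of the open ball $B(y,\rho_y)$ lies in this sphere. By compactness finitely many of these balls, $B_1,B_2,\dots$, cover $X$. The nonempty sets among $B_i\setminus\bigcup_{l<i}B_l$ form a finite Borel partition $P_1,\dots,P_q$ of $X$ with $\operatorname{diam}P_i<\delta/2$, and $\nu(\partial P_i)=0$ because $\partial P_i\subset\bigcup_l\partial B_l$.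

Put $U_i^t=\{z:d(z,P_i)<t\}$. The closures $\overline{U_i^t}\subset\{z: d(z,P_i)\le t\}$ decrease to $\overline{P_i}$ as $t\downarrow0$, so $\nu(\overline{U_i^t})\to\nu(\overline{P_i})=\nu(P_i)$. For small $t<\delta/4$ the sets $U_1^t,\dots,U_q^t$, completed to a sequence by empty sets, form an open cover of $X$ by sets of diameter at most $\operatorname{diam}P_i+2t<\delta$, with $\sum_i\tau_x(U_i^t)\le\sum_i\nu(\overline{U_i^t})\le1+\varepsilon$. As $\delta$ and $\varepsilon$ are arbitrary, $\eta_x(X)\le1$.
\end{proof}

\begin{example}[mass two]\label{ex:two}
Let $f=\sigma$ on $\Sigma_2=\{0,1\}^{\mathbb Z}$, with fixed points $\bar0$ and $\bar1$. Define $\xi$ by $\xi_t=0$ for $t\le0$ and, for $i!\le t<(i+1)!$ with $i\ge1$, by $\xi_t=0$ if $i$ is even and $\xi_t=1$ if $i$ is odd. We claim that $\eta_\xi=\delta_{\bar0}+\delta_{\bar1}$.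

Fix $R\ge1$. The cylinders $C_u=\{\zeta:\zeta_{[-R,R+1)}=u\}$, $|u|=2R+1$, are open, have diameter $<2^{-R}$ and partition $\Sigma_2$. Among the times $0\le t<(i+1)!$, at least $(i+1)!-i!-2R$ have the window $[t-R,t+R]$ inside the block $[i!,(i+1)!)$; their proportion tends to $1$. So $\tau_\xi(C_u)=1$ for both constant words $u$. Every open set containing $\bar0$ contains such a cylinder, so $\eta_\xi(\{\bar0\})\ge1$, and likewise $\eta_\xi(\{\bar1\})\ge1$. On the other hand, the letter changes only at the positions $i!\ge2^{i-1}$, and each change is seen by $2R$ windows. Hence at most $2R\,(1+\log_2(n+R))$ times $t<n$ have a nonconstant window, and $\tau_\xi(C_u)=0$ for nonconstant $u$. The cover $\{C_u\}$ gives $\sum_u\tau_\xi(C_u)=2$ for every $R$, so $\eta_\xi(\Sigma_2)\le2$, and the claim follows.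
\end{example}

\section{Horseshoes force infinite mass}\label{sec:B}

Part (i) of Theorem~\ref{thm:B} repeats Example~\ref{ex:two} with infinitely many periodic orbits in place of two fixed points. The one new point is that the shift describes $f^m$, while $\eta_x$ counts the visits of all iterates of $f$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $\pi:\Sigma_2\to\Lambda$ be a homeomorphism with $\pi\circ\sigma=f^m\circ\pi$. The shift has infinitely many periodic points, and $\pi$ maps them to distinct $f$-periodic points. Periodic $f$-orbits are finite, and two of them coincide or are disjoint. So we can choose, one after the other, periodic sequences $\zeta^1,\zeta^2,\dots$ such that the $f$-orbits $O_j$ of the points $y_j=\pi(\zeta^j)$ are pairwise disjoint. Let $w_j=\zeta^j_{[0,b_j)}$, where $b_j$ is a period of $\zeta^j$.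

Let $(j_i)_{i\ge1}$ be a sequence of positive integers that takes each value infinitely often. Let $\xi\in\Sigma_2$ have arbitrary negative coordinates and nonnegative coordinates $w_{j_1}^{n_1}w_{j_2}^{n_2}\cdots$, where $w^n$ is $w$ repeated $n$ times. The $i$-th block occupies the positions $[T_{i-1},T_i)$, with $T_0=0$ and $T_i=T_{i-1}+n_ib_{j_i}$, and we choose $n_i\ge1$ inductively so large that $T_i\ge i\,T_{i-1}$ and $T_i\ge i$. Put $x=\pi(\xi)$.

Fix $j$, and let $\nu_j\in V(x)$ be a limit point of $\mathcal E_{mT_i}(x)$ as $i\to\infty$ through the indices with $j_i=j$. We show that $\nu_j(O_j)=1$. Let $\varepsilon>0$ and let $N_\varepsilon$ be the closed $\varepsilon$-neighborhood of $O_j$. The maps $f^r\circ\pi$, $0\le r<m$, are uniformly continuous, so there is $R$ such that sequences that agree on $[-R,R]$ have images under each $f^r\circ\pi$ at distance $\le\varepsilon$. If $j_i=j$ and $T_{i-1}+R\le t<T_i-R$, then $\sigma^t\xi$ agrees on $[-R,R]$ with $\sigma^{t-T_{i-1}}\zeta^j$. Hence $f^{mt+r}(x)=f^r(\pi(\sigma^t\xi))$ is within $\varepsilon$ of $f^{m(t-T_{i-1})+r}(y_j)\in O_j$ for $0\le r<m$, and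
\[
\mathcal E_{mT_i}(x)(N_\varepsilon)\ \ge\ \frac{T_i-T_{i-1}-2R}{T_i}\ \ge\ 1-\frac{1+2R}{i}.
\]
By \eqref{eq:port}, $\nu_j(N_\varepsilon)=1$ for every $\varepsilon$, so $\nu_j(O_j)=1$. Lemma~\ref{lem:eta}(a) gives $\eta_x(O_j)\ge1$. The $O_j$ are disjoint Borel sets and $\eta_x$ is a Borel measure, so $\eta_x(X)\ge\sum_j\eta_x(O_j)=\infty$.
\end{proof}

Parts (ii) and (iii) reduce to (i) through known theorems of smooth ergodic theory, which we recall. Let $f$ be a $C^1$ diffeomorphism of a compact manifold $X$ of dimension $D$, with a Riemannian metric, and let $\nu$ be an ergodic probability. By the multiplicative ergodic theorem, at $\nu$-almost every $y$ the space $T_yX$ has a basis $v_1,\dots,v_D$ with $\frac1n\log|Df^n_yv_i|\to\lambda_i$ as $n\to\pm\infty$, where the numbers $\lambda_1\ge\dots\ge\lambda_D$ depend only on $\nu$. These are the \emph{Lyapunov exponents} of $\nu$; those of $\nu$ for $f^{-1}$ are the $-\lambda_i$. The measure $\nu$ is \emph{hyperbolic} if no $\lambda_i$ is zero. A point $y$ of period $b$ is \emph{hyperbolic} if $Df^b_y$ has no eigenvalue of modulus $1$; a \emph{transverse homoclinic point} of $y$ is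 a point other than $y$ at which the stable and unstable manifolds of $y$ meet transversely.

\begin{itemize}
\item \emph{Ruelle's inequality:} $h_\nu(f)\le\sum_i\max\{\lambda_i,0\}$.
\item \emph{Katok's theorem} \cite[\S4]{Kat}: if a $C^{1+\alpha}$ diffeomorphism of a compact manifold has an ergodic hyperbolic measure not concentrated on a single periodic orbit, then it has a hyperbolic periodic point with a transverse homoclinic point.
\item \emph{Smale--Birkhoff theorem:} if a diffeomorphism $f$ has a hyperbolic periodic point with a transverse homoclinic point, then for some $m\ge1$ there is a compact set $\Lambda$ with $f^m(\Lambda)=\Lambda$ on which $f^m$ is conjugate to the full two-sided $2$-shift.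
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
A measure concentrated on a periodic orbit has entropy zero, by the variational principle on this finite set. So Katok's theorem applies to the given measure, the Smale--Birkhoff theorem provides the set $\Lambda$, and (i) gives the point $x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
\emph{Dimension $1$.} Here $X$ is a finite union of circles, and every homeomorphism $f$ of $X$ has zero entropy. Given $\varepsilon>0$, choose a finite set $Z\subset X$ that meets every circle and cuts $X$ into open arcs of diameter $<\varepsilon$. The set $Z_n=\bigcup_{0\le j<n}f^{-j}(Z)$ has at most $n\,\#Z$ points and cuts $X$ into $\#Z_n$ open arcs. For $0\le j<n$ the image of such an arc under $f^j$ is connected and misses $Z$, so it has diameter $<\varepsilon$. Thus $Z_n$ together with one point of each arc is $(n,\varepsilon)$-spanning, $r(n,\varepsilon)\le2n\,\#Z$, and $h_{\mathrm{top}}(f)=0$.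

\emph{Dimension $2$.} Suppose $h_{\mathrm{top}}(f)>0$. By the variational principle there is an ergodic $\nu$ with $h_\nu(f)>0$; let $\lambda_1\ge\lambda_2$ be its exponents. Ruelle's inequality for $f$ gives $\lambda_1>0$. Since $h_\nu(f^{-1})=h_\nu(f)>0$, Ruelle's inequality for $f^{-1}$ gives $-\lambda_2>0$. So $\nu$ is hyperbolic, and by (ii) $\eta_x(X)=\infty$ for some $x$.
\end{proof}

The hypothesis $C^{1+\alpha}$, rather than $C^1$, enters only through Katok's theorem. The dimension enters in the last step: when $D\ge3$ the same argument gives $\lambda_1>0>\lambda_D$ and says nothing about the exponents in between. By (ii), in a counterexample to the conjecture every ergodic measure of positive entropy has a zero exponent. The direction of drift will provide it.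

\section{Destroying recurrence by a drift}\label{sec:drift}

By Lemma~\ref{lem:eta}(b), a map for which $\mathcal E_n(x)$ converges at every point has $\eta_x(X)=1$ for all $x$. A uniquely ergodic subshift $\mathcal K\subset\Sigma_N$ of positive entropy, as built in Section~\ref{sec:subshift}, has this property, since each $V(x)$ is the single invariant probability $\mu_{\mathcal K}$. But $\mathcal K$ is not a manifold. The obvious way to see it inside a diffeomorphism is as a subset of a horseshoe, and then Theorem~\ref{thm:B}(i) finds a point of infinite mass in the rest of the horseshoe. The following model shows how one extra coordinate removes such points and keeps $\mathcal K$.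

\begin{example}[symbolic model]\label{ex:model}
Let $Y$ be $\Sigma_N\times\mathbb R$ with two points $p_\pm$ added, whose neighborhoods are given by the sets $\{\pm s>a\}$, $a>0$, where $s$ is the real coordinate, the \emph{height}. The space $Y$ is compact, and it is metrizable because $(\xi,s)\mapsto\big(c(\xi)/(1+s^2),\arctan s\big)$, $p_\pm\mapsto(0,\pm\pi/2)$, embeds it in the plane, where $c$ is a homeomorphism of $\Sigma_N$ onto a Cantor set in $[0,1]$. Define
\[
T(\xi,s)=\big(\sigma\xi,\ s+w(\xi,s)\big),\qquad w(\xi,s)=\tfrac12\min\{1,\ d(\xi,\mathcal K)+|s|\},\qquad T(p_\pm)=p_\pm .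
\]
The map $T$ is continuous, also at $p_\pm$ because $0\le w\le\frac12$. The function $w$ vanishes exactly on $\mathcal K\times\{0\}$, where $T$ acts as $\sigma|_{\mathcal K}$; so $T$ has positive entropy. Along an orbit $(\sigma^n\xi,s_n)$ the heights $s_n$ do not decrease, and there are two cases.

If $s_n\to\infty$, the orbit converges to $p_+$ and the empirical measures converge to $\delta_{p_+}$.

If $s_n$ is bounded, it converges, so the increments $w(\sigma^n\xi,s_n)$ tend to $0$; that is, $d(\sigma^n\xi,\mathcal K)\to0$ and $s_n\to0$. By \eqref{eq:port} every limit of empirical measures gives full measure to each closed neighborhood of $\mathcal K\times\{0\}$. It is therefore an invariant probability on $\mathcal K\times\{0\}$, which must be $\mu_{\mathcal K}\times\delta_0$.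

So empirical measures converge at every point of $Y$, and every $\eta_y$ is a probability. It is instructive to follow the points that caused infinite mass. The subshift $\mathcal K$ contains no periodic orbit: the uniform measure on it would equal $\mu_{\mathcal K}$, which has positive entropy by the variational principle. So each periodic orbit of $\Sigma_N$ is at a distance $2\delta>0$ from $\mathcal K$. A sequence $\xi$ as in the proof of Theorem~\ref{thm:B}(i) comes within $\delta$ of such an orbit infinitely often, and each time the height gains at least $\frac12\min\{1,\delta\}$. The orbit of $(\xi,s)$ thus escapes to $p_+$.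
\end{example}

The model uses only a function that increases along orbits, strictly so outside finitely many uniquely ergodic sets lying on different levels. We record this mechanism in the form needed on a manifold.

\begin{proposition}\label{prop:lyap}
Let $F$ be a homeomorphism of a compact metric space $X$, let $L:X\to\mathbb R$ be continuous, and let $P_0,\dots,P_r$ be nonempty compact sets with $F(P_i)=P_i$ and union $E$. Assume:
\begin{enumerate}
\item[(a)] $L(F(z))>L(z)$ for all $z\notin E$;
\item[(b)] $L$ is constant on each $P_i$, and these constants are pairwise distinct;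
\item[(c)] $F|_{P_i}$ is uniquely ergodic, with invariant probability $\mu_i$.
\end{enumerate}
Then the ergodic measures of $F$ are exactly $\mu_0,\dots,\mu_r$; for every $z\in X$ the measures $\mathcal E_n(z)$ converge to one of them; and $h_{\mathrm{top}}(F)=\max_ih_{\mathrm{top}}(F|_{P_i})$.
\end{proposition}

\begin{proof}
By (a) and (b), $L\circ F-L$ is nonnegative and vanishes exactly on $E$, and the $P_i$ are pairwise disjoint. If $\nu$ is an invariant probability, then $\int(L\circ F-L)\,d\nu=0$, so $\nu(E)=1$.

If $\nu$ is ergodic, one of the invariant sets $P_i$ has full measure, and $\nu=\mu_i$ by (c). Conversely, $\mu_i$ is ergodic: if $A$ is an invariant Borel set with $\mu_i(A)>0$, then $\mu_i(\cdot\cap A)/\mu_i(A)$ is an invariant probability on $P_i$, hence equals $\mu_i$, and $\mu_i(A)=1$.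

Let $z\in X$. The sequence $L(F^n(z))$ is nondecreasing and bounded, so it has a limit $c$. The averages $\int|L-c|\,d\mathcal E_n(z)=\frac1n\sum_{j<n}|L(F^j(z))-c|$ tend to $0$, so every $\nu\in V(z)$ satisfies $\int|L-c|\,d\nu=0$. Such a $\nu$ is also invariant, so it is carried by $E\cap L^{-1}(c)$. This set is nonempty, and by (b) it is a single $P_i$, with $i$ determined by $c$ and not by $\nu$. By (c), $V(z)=\{\mu_i\}$, that is, $\mathcal E_n(z)\to\mu_i$.

Finally, the variational principle on $X$ gives $h_{\mathrm{top}}(F)=\max_ih_{\mu_i}(F)$, and on $P_i$ it gives $h_{\mu_i}(F)=h_{\mathrm{top}}(F|_{P_i})$.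
\end{proof}

To pass from the model to a manifold $X$ of dimension $k+1$ we take for the height a Morse function $L$, whose critical points play the role of $p_\pm$, and for the drift a multiple of $\nabla L$. The shift must act along the levels of $L$, which have dimension $k$. We let it act only inside a chart $B\times(-1,1)$, with $B$ a ball in $\mathbb R^k$, by a map that contains a horseshoe on the level $0$ and fades to the identity near the boundary of the chart. This calls for a horseshoe map that is joined to the identity by a compactly supported isotopy of $B$.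

\section{A uniquely ergodic subshift of positive entropy}\label{sec:subshift}

Entropy asks for many long words, unique ergodicity asks that all long words have nearly the same statistics. Permuting a fixed list of blocks does both: it preserves the number of occurrences of any word inside the blocks, and a list of $M$ blocks has $M!$ orderings.

\begin{lemma}\label{lem:subshift}
The full two-sided $4$-shift contains a uniquely ergodic subshift $\mathcal K$ with $h_{\mathrm{top}}(\sigma|_{\mathcal K})>0$.
\end{lemma}

\begin{proof}
Let $W_0=\{1,2,3,4\}$, and let $W_{j+1}$ be the set of all concatenations, in any order, of all words of $W_j$, each used exactly once. Thus $W_1=\{1234,1243,\dots,4321\}$; in each of its words every letter has frequency exactly $\frac14$. The words of $W_j$ have a common length $\ell_j$, so different orders give different words. With $M_j=\#W_j$,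
\[
\ell_{j+1}=M_j\ell_j,\qquad M_{j+1}=M_j!,
\]
so $M_0,M_1,M_2=4,\,24,\,24!$ and $\ell_0,\ell_1,\ell_2=1,\,4,\,96$. (With two letters one would have $M_j=2$ for all $j$; four is the next power of $2$, which is what a horseshoe provides.) Let $\mathcal K$ be the set of bi-infinite sequences all of whose finite subwords are subwords of words in $\bigcup_jW_j$. It is shift-invariant, and closed because a forbidden word is seen in a finite window.

\emph{Entropy.} Since $M_j\ge3$, every $u\in W_j$ occurs as a block that is neither first nor last in some $u'\in W_{j+1}$, which occurs in the same way in some $u''\in W_{j+2}$, and so on. These nested words grow on both sides, and their union is an element of $\mathcal K$ that contains $u$. So $\mathcal K\ne\emptyset$, at least $M_j$ words of length $\ell_j$ occur in $\mathcal K$, and $h_{\mathrm{top}}(\sigma|_{\mathcal K})\ge\liminf_j\frac{\log M_j}{\ell_j}$. From $e^n\ge n^n/n!$ we get $\log n!\ge n(\log n-1)$, hence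
\[
\frac{\log M_{j+1}}{\ell_{j+1}}\ \ge\ \frac{M_j(\log M_j-1)}{M_j\ell_j}\ =\ \frac{\log M_j}{\ell_j}-\frac1{\ell_j}.
\]
Each step loses at most $1/\ell_j$, and the losses are summable: $\ell_{j+1}\ge100\,\ell_j$ for $j\ge2$, so $\sum_{j\ge2}1/\ell_j\le\frac1{96}\cdot\frac{100}{99}<\frac1{90}$. Since $\log4>\frac43$ (because $e^4<64$),
\[
h_{\mathrm{top}}(\sigma|_{\mathcal K})\ \ge\ \log4-\sum_{j\ge0}\frac1{\ell_j}\ >\ \frac43-1-\frac14-\frac1{90}\ >\ 0 .
\]

\emph{Unique ergodicity.} Fix a word $u$, and let $|B|_u$ be the number of occurrences of $u$ in the word $B$. Put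
\[
a_j=\frac1{M_j\ell_j}\sum_{C\in W_j}|C|_u\ \in[0,1].
\]
A word $B\in W_{j+1}$ is a concatenation of all $M_j$ words of $W_j$. An occurrence of $u$ in $B$ either lies inside one of these blocks or starts among the last $|u|$ positions of a block. Since $\ell_{j+1}=M_j\ell_j$,
\begin{equation}\label{eq:block}
a_j\,\ell_{j+1}\ \le\ |B|_u\ \le\ a_j\,\ell_{j+1}+M_j|u|\ =\ \Big(a_j+\frac{|u|}{\ell_j}\Big)\ell_{j+1}\qquad(B\in W_{j+1}).
\end{equation}
Let $\xi\in\mathcal K$ and $n>\ell_{j+1}$. The word $\xi_{[0,n)}$ is a subword of a word of some $W_l$. Since $\ell_l\ge n>\ell_{j+1}$ we have $l>j+1$, so that word is a concatenation of words of $W_{j+1}$. Let $P$ and $S$ be the parts of $\xi_{[0,n)}$ in the first and last of these blocks that it meets. Then $\xi_{[0,n)}=PB_1\cdots B_qS$ with $B_i\in W_{j+1}$, $|P|,|S|\le\ell_{j+1}$, and $n-2\ell_{j+1}\le q\ell_{j+1}\le n$. Sorting occurrences by their starting position gives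
\[
\sum_i|B_i|_u\ \le\ |\xi_{[0,n)}|_u\ \le\ \sum_i|B_i|_u+q|u|+2\ell_{j+1},
\]
and with \eqref{eq:block} and $a_j\le1$,
\begin{equation}\label{eq:freq}
a_j-\frac{2\ell_{j+1}}n\ \le\ \frac{|\xi_{[0,n)}|_u}n\ \le\ a_j+\frac{|u|}{\ell_j}+\frac{|u|}{\ell_{j+1}}+\frac{2\ell_{j+1}}n .
\end{equation}
Let $\nu$ be an invariant probability on $\mathcal K$ and $[u]=\{\xi:\xi_{[0,|u|)}=u\}$. For $n\ge|u|$ we have $|\xi_{[0,n)}|_u=\sum_{t=0}^{n-|u|}\mathbf 1_{[u]}(\sigma^t\xi)$, which has integral $(n-|u|+1)\,\nu([u])$. Integrating \eqref{eq:freq} and letting $n\to\infty$ gives $a_j\le\nu([u])\le a_j+2|u|/\ell_j$ for every $j$. Since $a_j$ does not depend on $\nu$ and $\ell_j\to\infty$, all invariant probabilities give $[u]$ the same measure. The shifts of the sets $[u]$ are all the cylinders, which determine a Borel probability. So there is at most one invariant probability on $\mathcal K$, and there is one because $V(\xi)\ne\emptyset$.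
\end{proof}

To prescribe the entropy we use instead the following theorem of Grillenberger \cite{Gri}: \emph{for every $N\ge2$ and $0<h<\log N$ there is a strictly ergodic} (minimal and uniquely ergodic) \emph{subshift on $N$ symbols with entropy $h$.}

\section{A horseshoe in a compactly supported isotopy}\label{sec:horseshoe}

We use an explicit quadratic map, because both the conjugacy with the shift and the isotopy to the identity can be written down. Let
\[
H(x,y)=(15-y-x^2,\ x),\qquad H^{-1}(x,y)=(y,\ 15-x-y^2),
\]
a diffeomorphism of $\mathbb R^2$. Its orbits are the sequences of points $(x_n,x_{n-1})$ with $x_{n+1}=15-x_{n-1}-x_n^2$. Solved for the middle term, this recursion reads $x_n=\pm\sqrt{15-x_{n+1}-x_{n-1}}$, with a choice of sign for each $n$. The constant choices are satisfied by the two roots of $x^2+2x-15$: the sign $+$ gives the fixed point $(3,3)$ and the sign $-$ gives $(-5,-5)$. The next lemma shows that every sequence of signs is realized by exactly one orbit in $[-5,5]^2$.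

\begin{lemma}\label{lem:henon}
There is a compact set $\Lambda\subset\mathbb R^2$ with $H(\Lambda)=\Lambda$ on which $H$ is conjugate to the full two-sided $2$-shift.
\end{lemma}

\begin{proof}
Let $Q=[-5,5]^{\mathbb Z}$. For $\epsilon\in\{\pm1\}^{\mathbb Z}$ and $x\in Q$ define
\[
(T_\epsilon x)_n=\epsilon_n\sqrt{15-x_{n+1}-x_{n-1}} .
\]
The radicand lies in $[5,25]$, so $T_\epsilon(Q)\subset Q$. The square root has Lipschitz constant $\frac1{2\sqrt5}$ on $[5,\infty)$, and the radicand changes by at most $2\|x-x'\|_\infty$ when $x$ is replaced by $x'$. So $T_\epsilon$ is a contraction, with constant $1/\sqrt5$, of the complete space $(Q,\|\cdot\|_\infty)$. Its unique fixed point $x(\epsilon)$ satisfies $\operatorname{sign}x_n(\epsilon)=\epsilon_n$ and, after squaring, $x_{n+1}=15-x_{n-1}-x_n^2$.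

Now give $\{\pm1\}^{\mathbb Z}$ and $Q$ the product topologies, which are compact. The graph of $\epsilon\mapsto x(\epsilon)$ is the set $\{(\epsilon,x):x=T_\epsilon x\}$. It is closed, since each of the defining equations involves finitely many coordinates continuously. A map into a compact space with closed graph is continuous, so $\epsilon\mapsto x(\epsilon)$ is continuous. Since $T_{\sigma\epsilon}\circ\sigma=\sigma\circ T_\epsilon$, uniqueness gives $x(\sigma\epsilon)=\sigma x(\epsilon)$.

Put $\pi(\epsilon)=(x_0(\epsilon),x_{-1}(\epsilon))$. This map is continuous, and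
\[
H(\pi(\epsilon))=(15-x_{-1}-x_0^2,\ x_0)=(x_1,x_0)=\pi(\sigma\epsilon).
\]
As $H$ is invertible, $\pi(\epsilon)$ determines $H^n(\pi(\epsilon))=(x_n,x_{n-1})$ for all $n\in\mathbb Z$, hence all signs $\epsilon_n$. So $\pi$ is injective, and it is a homeomorphism onto the compact set $\Lambda=\pi(\{\pm1\}^{\mathbb Z})$ that conjugates $\sigma$ to $H|_\Lambda$.
\end{proof}

The map $H$ is far from the identity at infinity, and cutting off a map can destroy its invertibility. Cutting off a vector field cannot, so we join $H^m$ to the identity by a path of diffeomorphisms and cut off the vector field that generates the path.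

\begin{lemma}\label{lem:isotopy}
Let $k\ge2$, $m\ge1$, and let $B\subset\mathbb R^k$ be the open unit ball. There are diffeomorphisms $g_t$ of $\mathbb R^k$, $t\in\mathbb R$, and compact sets $\widehat\Lambda\subset C\subset B$ such that $g_0=\mathrm{id}$, the maps $g_t(x)$ and $g_t^{-1}(x)$ are $C^\infty$ in $(t,x)$, every $g_t$ is the identity outside $C$, $g_1(\widehat\Lambda)=\widehat\Lambda$, and $g_1|_{\widehat\Lambda}$ is conjugate to the full two-sided $2^m$-shift.
\end{lemma}

\begin{proof}
For $t\in\mathbb R$ let $J_t$ be the rotation of $\mathbb R^2$ by the angle $t\pi/2$, let $S_t(x,y)=(x+t(15-y^2),y)$, whose inverse is $S_{-t}$, and let $A_t=(S_t\circ J_t)^m$. Then $A_t(z)$ and $A_t^{-1}(z)$ are smooth in $(t,z)$, and $A_0=\mathrm{id}$. Since $J_1(x,y)=(-y,x)$, we have $S_1(J_1(x,y))=(-y+15-x^2,x)=H(x,y)$, so $A_1=H^m$. By Lemma~\ref{lem:henon} and block recoding, $H^m|_\Lambda$ is conjugate to the full $2^m$-shift.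

Let $Z_t=(\partial_tA_t)\circ A_t^{-1}$, so that $\frac{d}{dt}A_t(z)=Z_t(A_t(z))$. Write $\mathbb R^k=\mathbb R^2\times\mathbb R^{k-2}$ and choose a smooth compactly supported function $\lambda$ on $\mathbb R^k$ that equals $1$ on the compact set $\bigcup_{t\in[0,1]}A_t(\Lambda)\times\{0\}$. The time-dependent vector field $\lambda(z,y)\,(Z_t(z),0)$ is smooth in $(t,z,y)$ and vanishes outside the fixed compact set $\operatorname{supp}\lambda$, so its solutions exist for all times. Let $\tilde g_t$ be its flow from time $0$ to time $t$; the inverse is the flow from time $t$ to time $0$. Both are smooth in all variables and equal the identity outside $\operatorname{supp}\lambda$. For $z\in\Lambda$ the curve $t\mapsto(A_t(z),0)$, $t\in[0,1]$, stays where $\lambda=1$, so it is a solution, and by uniqueness $\tilde g_t(z,0)=(A_t(z),0)$. Hence $\tilde g_1$ preserves $\Lambda\times\{0\}$ and acts on it as $H^m|_\Lambda$. Choose $\rho>0$ with $C=\rho\cdot\operatorname{supp}\lambda\subset B$, and put $g_t(x)=\rho\,\tilde g_t(x/\rho)$ and $\widehat\Lambda=\rho\cdot(\Lambda\times\{0\})$.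
\end{proof}

\section{The diffeomorphism $F$}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Write $\dim X=k+1$ with $k\ge2$, and fix a Riemannian metric on $X$.

\emph{Step 1: the set $K$.} Apply Lemma~\ref{lem:isotopy} with this $k$ and $m=2$. Transporting the subshift of Lemma~\ref{lem:subshift} by the conjugacy, we obtain a compact set $K\subset\widehat\Lambda\subset B$ with $g_1(K)=K$ such that $g_1|_K$ is uniquely ergodic and has positive entropy. If an entropy $h$ is prescribed, take instead $m$ with $2^m>e^h$ and the subshift of Grillenberger's theorem with $N=2^m$; then $h_{\mathrm{top}}(g_1|_K)=h$.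

\emph{Step 2: the height function.} Let $L_0$ be a Morse function on $X$. Its critical points are isolated, so by compactness there are finitely many, $p_1,\dots,p_r$. Proposition~\ref{prop:lyap}(b) asks for distinct critical values. Choose smooth functions $\beta_i$ with $\beta_i=1$ near $p_i$ and $\beta_i=0$ near $p_l$ for $l\neq i$, and put $L=L_0+\sum_i\varepsilon_i\beta_i$. The compact set $A=\bigcup_i\operatorname{supp}d\beta_i$ contains no $p_l$, so $|\nabla L_0|$ is bounded below on $A$, and $\nabla L\ne0$ on $A$ when the $\varepsilon_i$ are small. Outside $A$ we have $\nabla L=\nabla L_0$. So $L$ has the same critical points as $L_0$, and we choose small $\varepsilon_i$ that make the values $L(p_i)=L_0(p_i)+\varepsilon_i$ pairwise distinct.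

Near a regular point $L$ takes a whole interval of values, so there is a regular point $q$ such that $L(q)$ is not a critical value. Since $dL_q\ne0$, the inverse function theorem shows that $L$ together with $k$ of the coordinates of a chart centered at $q$ is again a chart near $q$. Its image contains a product of a ball of radius $\rho$ about $0$ and an interval $(L(q)-\varepsilon,L(q)+\varepsilon)$. Replace $L$ by $(L-L(q))/\varepsilon$ and divide the other coordinates by $\rho$. We obtain a diffeomorphism onto an open set,
\[
\phi:B\times(-1,1)\to U\subset X,\qquad L(\phi(x,s))=s .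
\]
The critical points of $L$ are still $p_1,\dots,p_r$; they lie outside $U$, where $dL=ds\neq0$, and their values are pairwise distinct and different from $0$.

\emph{Step 3: the motion along the levels.} Let $\kappa:\mathbb R\to[0,1]$ be smooth with $\kappa(0)=1$ and $\kappa(s)=0$ for $|s|\ge\frac12$. For $\tau\in[0,1]$ define $G_\tau:X\to X$ by
\[
G_\tau(\phi(x,s))=\phi\big(g_{\tau\kappa(s)}(x),\,s\big)\quad\text{on }U,\qquad G_\tau=\mathrm{id}\quad\text{on }X\setminus U .
\]
Each $g_t$ fixes the complement of $B$ pointwise, so it maps $B$ onto $B$ and the formula makes sense. In the chart the inverse is $(x,s)\mapsto(g_{\tau\kappa(s)}^{-1}(x),s)$, which is smooth, and $G_\tau$ is the identity outside the compact subset $\phi(C\times[-\frac12,\frac12])$ of $U$. So $G_\tau$ is a $C^\infty$ diffeomorphism of $X$, smooth in $\tau$, with $G_0=\mathrm{id}$ and $L\circ G_\tau=L$. Put $G=G_1$; on the level $s=0$ of the chart it acts as $g_1$.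

\emph{Step 4: the drift.} The drift must vanish on the compact set $E_K=\phi(K\times\{0\})$ and, apart from the critical points, nowhere else: neither on the rest of the horseshoe nor on the other invariant sets of $G$, such as the region where $G$ is the identity. By Whitney's theorem, every closed subset of a manifold is the zero set of a smooth nonnegative function. (Take smooth $\gamma_n\ge0$ vanishing on the set, $n\ge1$, such that the sets $\{\gamma_n>0\}$ cover its complement, and sum $c_n\gamma_n$ with $c_n>0$ so small that $c_n\gamma_n$ has $C^n$ norm $\le2^{-n}$.) Let $w\ge0$ be smooth on $X$ with $w^{-1}(0)=E_K$, and let $\Phi^t$ be the flow of the vector field $w\nabla L$, defined for all $t$ because $X$ is compact and boundaryless. Define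
\[
F=G\circ\Phi^1 .
\]
This is a $C^\infty$ diffeomorphism, and $G_\tau\circ\Phi^\tau$, $\tau\in[0,1]$, is an isotopy from the identity to $F$.

\emph{Step 5: the hypotheses of Proposition~\ref{prop:lyap}.} Let $P_0=E_K$, $P_i=\{p_i\}$ for $1\le i\le r$, and $E=P_0\cup\dots\cup P_r$. The field $w\nabla L$ vanishes on $E$, so $\Phi^1$ fixes $E$ pointwise and $F=G$ on $E$. As $p_i\notin U$, we get $F(p_i)=p_i$, and $F(\phi(x,0))=\phi(g_1(x),0)$ for $x\in K$. Thus $F(P_i)=P_i$ for all $i$, and $F|_{E_K}$ is conjugate to $g_1|_K$. This gives (c), with $\mu_i=\delta_{p_i}$ for $i\ge1$ and with $\mu_0=\mu$ the invariant probability of $F|_{E_K}$. Condition (b) holds by Step 2, since $L=0$ on $E_K$. For (a), use $L\circ G=L$: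
\[
L(F(z))=L(\Phi^1(z))=L(z)+\int_0^1\big(w\,|\nabla L|^2\big)(\Phi^t(z))\,dt .
\]
The integrand is continuous and nonnegative, and for $z\notin E$ it is positive at $t=0$, so $L(F(z))>L(z)$.

\emph{Conclusion.} Proposition~\ref{prop:lyap} gives item (2), and $h_{\mathrm{top}}(F)=h_{\mathrm{top}}(g_1|_K)$ because fixed points have zero entropy. This number is positive, which is item (1), and equals $h$ in the case of prescribed entropy. Item (3) follows from (2) and Lemma~\ref{lem:eta}(b).
\end{proof}

\begin{remark}[the zero exponent]\label{rem:zero}
As Theorem~\ref{thm:B}(ii) requires, $\mu$ has a zero Lyapunov exponent. The function $w$ attains its minimum along $E_K$, so $w$ and $dw$ vanish there. Hence the linearization of $w\nabla L$ at a point of $E_K$ is zero, $D\Phi^1=\mathrm{id}$ and $DF=DG$ on $E_K$. Since $\kappa$ has a maximum at $0$, $\kappa'(0)=0$, and in the chart $DG_{(x,0)}\,\partial_s=\big(\kappa'(0)\,\partial_tg_t(x)|_{t=1},\,1\big)=\partial_s$. So $DF^n\partial_s=\partial_s$ along $E_K$ for all $n\in\mathbb Z$, and $|\partial_s|$ is bounded away from $0$ and $\infty$ on the compact set $E_K$.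
\end{remark}

\begin{remark}[the hypotheses]\label{rem:hyp}
The assumption $\dim X\ge3$ is used only in Step 1, where the levels of $L$ must have dimension $k\ge2$ to contain the planar horseshoe; by Theorem~\ref{thm:B}(iii) it cannot be dropped. The choice of $K$ matters as well. If $K$ is replaced by the whole set $\widehat\Lambda$, the construction yields a diffeomorphism that acts on $\phi(\widehat\Lambda\times\{0\})$ as the full $2^m$-shift, which contains a full $2$-shift, and Theorem~\ref{thm:B}(i) gives a point with $\eta_x(X)=\infty$.
\end{remark}

\begin{thebibliography}{9}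

\bibitem{AP}
V.~Araujo and V.~Pinheiro, \emph{Abundance of wild historic behavior}, arXiv:1609.05356 (2016).

\bibitem{Gri}
C.~Grillenberger, \emph{Constructions of strictly ergodic systems I: Given entropy}, Z. Wahrsch. verw. Geb. \textbf{25} (1973).

\bibitem{Kat}
A.~Katok, \emph{Lyapunov exponents, entropy and periodic orbits for diffeomorphisms}, Publ. Math. IH\'ES \textbf{51} (1980).

\end{thebibliography}
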